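# Infinitely many symplectic 4-manifolds with one group, one minimal Euler characteristic and one intersection form

## The theorem and what it says

Throughout, manifolds are smooth, closed, connected, and oriented by their symplectic form. $\Sigma_g$ is the closed oriented surface of genus $g$, and homology has $\mathbb Z$ coefficients unless indicated. For a finitely presented group $G$, let $\mathfrak M(G)$ be the class of closed symplectic 4-manifolds $M$ with $\pi_1(M)\cong G$. We say that $M\in\mathfrak M(G)$ *minimizes* $\chi:\mathfrak M(G)\to\mathbb Z$ if $\chi(M)\le\chi(N)$ for all $N\in\mathfrak M(G)$.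

**Theorem 1.** Let $g\ge 3$ with $g\not\equiv 1\pmod 4$, let $h\ge2$, and put $G=\mathbb Z^{2g}\times\pi_1(\Sigma_h)$. Then
$$\min_{\mathfrak M(G)}\chi=2g^2-5g+4gh-4h+4,$$
and there are $M_k\in\mathfrak M(G)$, $k=0,1,2,\dots$, which all attain this minimum, all have signature $-g$, all have isomorphic (odd, indefinite) intersection forms, and are pairwise not homotopy equivalent.

The theorem answers a question from Scott Baldridge and Paul Kirk, "On symplectic 4-manifolds with prescribed fundamental group", arXiv:math/0504345 (2005). Suppose $M$ has the smallest Euler characteristic among symplectic 4-manifolds with its fundamental group. Must every other symplectic minimizer with the same intersection form $Q_M$ be diffeomorphic to $M$? In symbols: fix $G$, fix $\chi$ at its minimum, fix $Q$; is there only one manifold left?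

By Theorem 1 the answer is no, so the statement "any other minimizer with form $Q_M$ is diffeomorphic to $M$" is **false**. Take $M=M_0$: the manifolds $M_1,M_2,\dots$ have the same group, the same minimal $\chi$ and the same form, and they are not even homotopy equivalent to $M_0$ or to each other. We allow homotopy equivalences, and so diffeomorphisms, that reverse orientation; this makes the negative answer stronger.

A numerical example to keep in view: for $g=3$, $h=2$ we have $G=\mathbb Z^6\times\pi_1(\Sigma_2)$, $\chi(M_k)=18-15+24-8+4=23$, and $b_1=10$, so $b_2=23-2+20=41$. With $\sigma=-3$ this gives $b^+=19$, $b^-=22$, and $Q_{M_k}\cong19\langle1\rangle\oplus22\langle-1\rangle$.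

**Facts about forms.** For a 4-manifold $X$ with $H_2(X)$ free, $Q_X$ is the unimodular symmetric form $(x,y)\mapsto\langle xy,[X]\rangle$ on $H^2(X)$. Its rank is $b_2=b^++b^-$ and its signature is $\sigma=b^+-b^-$. It is *even* if $x^2\in2\mathbb Z$ for all $x$, and *odd* otherwise: $T^2\times T^2$ has an even form, and the exceptional sphere of a blow-up, having square $-1$, makes a form odd. We use three classical facts.

1. An odd indefinite unimodular form is determined by rank and signature.
2. If $c$ is *characteristic* (that is, $c\cdot x\equiv x^2 \bmod 2$ for all $x$), then $c^2\equiv\sigma\pmod 8$. In particular, an even form has $\sigma\equiv0\pmod8$, because $c=0$ is then characteristic.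
3. A symplectic 4-manifold is almost complex; its class $c_1$ is characteristic and $c_1^2=2\chi+3\sigma$.

**Multilinear algebra.** For a finitely generated free abelian group $A$ with dual $A^*$, we identify $\Lambda^jA^*$ with the alternating $j$-linear maps $A^j\to\mathbb Z$. Thus $(\ell\wedge\ell')(x,y)=\ell(x)\ell'(y)-\ell'(x)\ell(y)$, and for $\ell\in A^*$, $\Theta\in\Lambda^2A^*$,
$$(\ell\wedge\Theta)(x,y,z)=\ell(x)\Theta(y,z)+\ell(y)\Theta(z,x)+\ell(z)\Theta(x,y).$$

## Counting $b_2$, and a parity obstruction

Fixing $\pi_1$ fixes $b_1$, and $\chi=2-2b_1+b_2$. So minimizing $\chi$ means minimizing $b_2$.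

The general tool is Hopf's: for a space $X$ with $\pi_1(X)=G$, the map $H_2(X)\to H_2(G)$ is onto, because $BG$ is obtained from $X$ by attaching cells of dimension $\ge3$. For our $G$ we have $BG=T^{2g}\times\Sigma_h$. By Künneth, $H_2(G)$ is free of rank
$$n=\tbinom{2g}{2}+2g\cdot2h+1=2g^2-g+1+4gh. \tag{1}$$

**The case $g=1$ by hand.** Here $n=2+4h$, and $T^2\times\Sigma_h$ is symplectic with this group and has $b_2=1+1+4h=n$. So $T^2\times\Sigma_h$ attains Hopf's bound and minimizes $\chi$, with $\chi=0$.

**The case $g=3$, $h=2$ by hand.** Here $n=40$. Suppose some $X\in\mathfrak M(G)$ had $b_2(X)=40$. Then all of $H^2(X)$ comes from the group, so it consists of sums of products of degree-1 classes; such products have square $0$, so the form is even and $\sigma=8m$. Then $b^+=(40+8m)/2$ is even. But $b_1$ is even, and we are about to see that an almost complex structure then forces $b^+$ odd. So $40$ is impossible. The general argument is the same.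

**Proposition 2.** Let $g\ge3$, $g\not\equiv1\pmod4$, $h\ge2$, and $G=\mathbb Z^{2g}\times\pi_1(\Sigma_h)$. Every $X\in\mathfrak M(G)$ has $b_2(X)\ge n+1$, and so
$$\chi(X)\ \ge\ 2-2(2g+2h)+n+1=2g^2-5g+4gh-4h+4. \tag{2}$$

**Step 1: Hopf's bound.** This step gives $b_2(X)\ge n$. We have $H_1(X)\cong\mathbb Z^{2g+2h}$, so $b_1(X)=2g+2h$. As $H_1(X)$ is free, $H_2(X)\cong H^2(X)\cong\mathrm{Hom}(H_2(X),\mathbb Z)$ is free. Since $H_2(X)\to H_2(G)$ is onto, $b_2(X)\ge n$.

**Step 2: equality would make the form even.** The purpose is to turn $b_2(X)=n$ into information on $\sigma$. Suppose $b_2(X)=n$. A surjection between free abelian groups of the same finite rank is an isomorphism, so $H_2(X)\cong H_2(G)$, and dually $H^2(G)\to H^2(X)$ is an isomorphism. The ring $H^*(T^{2g}\times\Sigma_h)$ is generated in degree 1, so each element of $H^2(X)$ is a sum $\sum_i x_iy_i$ with $x_i,y_i\in H^1(X)$. Since $x^2=-x^2$ and $H^2(X)$ is free, $x^2=0$ for $x\in H^1(X)$, so $(xy)^2=-x^2y^2=0$. Hence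
$$\Big(\sum_i x_iy_i\Big)^2=2\sum_{i<j}(x_iy_i)(x_jy_j)$$
is even, and $Q_X$ is an even form. Therefore $\sigma(X)\equiv0\pmod8$. As $n\equiv\sigma(X)\pmod2$, $n$ is even, and $b^+(X)=(n+\sigma(X))/2\equiv n/2\pmod2$.

**Step 3: the almost complex structure forces $b^+$ odd.** This supplies the opposing parity. From $c_1^2=2\chi+3\sigma$ and $c_1^2\equiv\sigma\pmod8$ we get $2\chi+2\sigma\equiv0\pmod8$, so $\chi+\sigma\equiv0\pmod4$. But $\chi+\sigma=2-2b_1(X)+b_2(X)+\sigma=2(1-b_1(X)+b^+(X))$. So $1-b_1(X)+b^+(X)$ is even, and since $b_1(X)$ is even, $b^+(X)$ is odd. With Step 2 this gives $n\equiv2\pmod4$.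

**Step 4: contradiction.** This step uses the hypothesis on $g$ modulo 4. If $g$ is even, then $n=2g^2-g+1+4gh$ is odd. If $g\equiv3\pmod4$, then $n\equiv2-3+1=0\pmod4$. Both contradict $n\equiv2\pmod4$. So $b_2(X)\ne n$, hence $b_2(X)\ge n+1$, and (2) follows by substitution. $\square$

For $g\equiv1\pmod4$ we have $n\equiv2-1+1=2\pmod4$, and no contradiction arises. This agrees with the case $g=1$ above.

Any manifold reaching (2) therefore has exactly one class in $H^2$ more than the group demands. We now look for a block with group $\mathbb Z^{2g}$ that wastes only that one class.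

## The symmetric square of a curve

Let $V=\mathrm{Sym}^2\Sigma_g=(\Sigma_g\times\Sigma_g)/\mathrm{swap}$, the surface of unordered pairs $x+y$ of points of a complex curve. It is smooth, because near $2p$ the elementary symmetric functions $z_1+z_2$, $z_1z_2$ are coordinates, and it is projective. Two small examples: $\mathrm{Sym}^2S^2=\mathbb{CP}^2$; and for an elliptic curve $E$, the sum map $\mathrm{Sym}^2E\to E$ is an $S^2$-bundle over a torus. They have $(\chi,\sigma)=(3,1)$ and $(0,0)$, and $\pi_1=1$ and $\mathbb Z^2$. Test the following statement on them.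

**Lemma 3.** $b_1(V)=2g$, $b_2(V)=\binom{2g}2+1$, $\chi(V)=2g^2-5g+3$, $\sigma(V)=1-g$. Moreover $\pi_1(V)\cong\mathbb Z^{2g}$, and for $p\in\Sigma_g$ the map $x\mapsto p+x$ induces the abelianization $\pi_1(\Sigma_g)\to\pi_1(\Sigma_g)^{ab}\cong\pi_1(V)$.

**Step 1: cohomology and form.** This gives the numbers. Rationally, $H^*(V;\mathbb Q)=H^*(\Sigma_g\times\Sigma_g;\mathbb Q)^{\mathbb Z/2}$. The swap sends $a\otimes b$ to $(-1)^{|a||b|}b\otimes a$. So $b_1(V)=b_3(V)=2g$, and $H^2(V;\mathbb Q)$ is spanned by $v=\mathrm{pt}\otimes1+1\otimes\mathrm{pt}$ and the elements $a\wedge b:=a\otimes b-b\otimes a$ with $a,b\in H^1(\Sigma_g)$. Thus $b_2(V)=\binom{2g}2+1$ and $\chi(V)=2-4g+2g^2-g+1=2g^2-5g+3$.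

The quotient map has degree 2, so the form on $V$ is half the form on $\Sigma_g\times\Sigma_g$. Then $v^2=\frac12\cdot2=1$ and $v\perp(a\wedge b)$. With $(a\otimes b)(c\otimes d)=-(a\cdot c)(b\cdot d)\,\mathrm{pt}\otimes\mathrm{pt}$ for degree-1 classes, expanding four terms and halving gives
$$(a\wedge b)(c\wedge d)=-(a\cdot c)(b\cdot d)+(a\cdot d)(b\cdot c). \tag{3}$$
In a symplectic basis, each basis element has nonzero product only with its partner ($a_i\leftrightarrow b_i$). So by (3) a basis wedge pairs nontrivially only with the wedge of the two partners. The wedge $a_i\wedge b_i$ is, up to sign, its own partner, with square $(a_i\cdot b_i)(b_i\cdot a_i)=-1$. The other wedges form the pairs $\{a_i\wedge a_j,\,b_i\wedge b_j\}$ and $\{a_i\wedge b_j,\,b_i\wedge a_j\}$ $(i<j)$, whose members have square $0$ and mutual product $\mp1$; each pair contributes $0$ to the signature. Hence $\sigma(V)=1-g$.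

**Step 2: the fundamental group.** This explains why $V$ is the right block. Armstrong's theorem (Proc. Camb. Phil. Soc. 64 (1968)) applies here in this form: if $Y$ is the universal cover of $\Sigma_g\times\Sigma_g$ and $\Gamma$ is the group of lifts of the $\mathbb Z/2$-action, then $\pi_1(Y/\Gamma)$ is $\Gamma$ modulo the normal closure of the elements with fixed points. (A toy instance of the recipe: the infinite dihedral group acting on $\mathbb R$ is generated by reflections, which have fixed points, and the quotient is an interval, which is simply connected.)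

Put $\pi=\pi_1(\Sigma_g)$, so $\Gamma=(\pi\times\pi)\rtimes\mathbb Z/2$. Nontrivial elements of $\pi\times\pi$ act freely. The element $(a,b)\cdot\mathrm{swap}$ acts by $(x,y)\mapsto(ay,bx)$. A fixed point satisfies $x=ay=abx$, which forces $ab=1$; conversely, if $ab=1$, then every $(x,bx)$ is fixed. So the relations are $(a,a^{-1})\cdot\mathrm{swap}=1$ for all $a$. The case $a=1$ gives $\mathrm{swap}=1$, and then $(a,a^{-1})=1$, that is, $(a,1)=(1,a^{-1})^{-1}=(1,a)$. As $(1,a)$ commutes with every $(b,1)$, the quotient is abelian and generated by the $(a,1)$; so it is a quotient of $\pi^{ab}$. The homomorphism $(a,b)\mapsto[a]+[b]$, $\mathrm{swap}\mapsto0$ is well defined on $\Gamma$, respects the relations, and maps $(a,1)$ to $[a]$. So $\pi_1(V)\cong\pi^{ab}\cong\mathbb Z^{2g}$. The map $x\mapsto p+x$ sends $a$ to $(1,a)$, that is, to $[a]$. $\square$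

**The curve and the blow-up.** Let $C_p=\{p+x:x\in\Sigma_g\}\subset V$. The map $x\mapsto p+x$ is injective. It is an immersion: away from $x=p$ this is clear, and near $2p$, with a coordinate $z$ with $z(p)=0$, it reads $z\mapsto(z_1+z_2,z_1z_2)=(z,0)$. So $C_p$ is an embedded holomorphic curve of genus $g$. For $q\ne p$, $C_q$ is homologous to $C_p$ and meets it only at $p+q$. There $(z_1,z_2)$ are coordinates and the curves are $\{z_1=p\}$, $\{z_2=q\}$, so they are transverse. Hence $C_p^2=1$.

We will glue along $C_p$ to a fibre of a bundle, which has square $0$. So we blow up a point on $C_p$. Let $X_1=V\#\overline{\mathbb{CP}}{}^2$, which is Kähler. Let $\tilde F$ be the proper transform of $C_p$, of genus $g$ and square $0$, and let $e$ be the exceptional sphere, which meets $\tilde F$ transversally in one point. Then $\chi(X_1)=2g^2-5g+4$ and $\sigma(X_1)=-g$. The blow-up adds one to $b_2$, which is the one unit allowed by Proposition 2.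

The sphere $e$ has a further use. The meridian of $\tilde F$ bounds the disc $e\setminus\nu\tilde F$, and $\pi_1(X_1)$ is $\pi_1(X_1\setminus\nu\tilde F)$ with the meridian killed. So
$$\pi_1(X_1\setminus\nu\tilde F)\cong\pi_1(X_1)\cong\mathbb Z^{2g}, \tag{4}$$
and $\pi_1(\tilde F)\to\pi_1(X_1)$ is the abelianization, since the blow-down induces an isomorphism on $\pi_1$ and carries $\tilde F$ to $C_p$.

## Gluing a surface bundle to $X_1$

**Symplectic sum.** Suppose two symplectic 4-manifolds contain symplectic surfaces of the same genus, square $0$ and equal area. Gompf's symplectic sum (Ann. of Math. 142 (1995)) removes tubular neighbourhoods and glues the boundaries by a circle bundle map that covers a symplectic identification of the surfaces and reverses the circles. The result is a closed symplectic manifold. For example, with the product gluing, $(T^2\times\Sigma_a)\#_{T^2}(T^2\times\Sigma_b)=T^2\times\Sigma_{a+b}$.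

Let $F=\Sigma_g$, $H=H_1(F)$, $H_{\mathbb R}=H\otimes\mathbb R$. Let $E\to\Sigma_h$ be an oriented $F$-bundle with a section, trivialized as $F\times D$ over a closed disc $D\subset\Sigma_h$. Since the fibre genus is $\ge2$, Thurston's theorem gives a symplectic form on $E$ with symplectic fibres. Scale so that $\tilde F$ and $F$ have equal areas, and let $M=X_1\#_{\tilde F=F}E$ be the sum along $\tilde F$ and the fibre over the centre of $D$, with $\nu F=F\times D$.

**Lemma 4.** $\pi_1(M)\cong H\rtimes\pi_1(\Sigma_h)$, with the monodromy action on $H$ and the splitting given by the section. Moreover $\chi(M)=2g^2-5g+4gh-4h+4$.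

*Proof.* We apply van Kampen to $M=(X_1\setminus\nu\tilde F)\cup(E\setminus\nu F)$. Under (4), the map $\pi_1(\partial\nu\tilde F)\to\pi_1(X_1\setminus\nu\tilde F)$ is the composite $\pi_1(\partial\nu\tilde F)\to\pi_1(\tilde F)\to\pi_1(\tilde F)^{ab}\cong\pi_1(X_1)$, because in $X_1$ the boundary $\partial\nu\tilde F$ can be pushed into $\tilde F$. So it is onto, and its kernel $K$ is the preimage of $[\pi_1\tilde F,\pi_1\tilde F]$; in particular $K$ contains the meridian. As one side of the amalgam is a quotient of $\pi_1(\partial\nu\tilde F)$ by $K$,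
$$\pi_1(M)=\pi_1(E\setminus\nu F)/\langle\langle K\rangle\rangle .$$
Kill the meridian first: this turns $\pi_1(E\setminus\nu F)$ into $\pi_1(E)$. The gluing covers an identification $\tilde F\cong F$, so the image of $K$ in $\pi_1(E)$ is $[\pi_1F,\pi_1F]$. As $\pi_2(\Sigma_h)=0$ and there is a section, $\pi_1(E)=\pi_1(F)\rtimes\pi_1(\Sigma_h)$. The subgroup $[\pi_1F,\pi_1F]$ is characteristic in the normal subgroup $\pi_1F$, hence normal, and the quotient is $H\rtimes\pi_1(\Sigma_h)$.

For the Euler characteristic, remove $F$ from both sides (the gluing locus is a closed 3-manifold, with $\chi=0$):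
$$\chi(M)=\chi(X_1)+\chi(E)-2\chi(F)=(2g^2-5g+4)+(2g-2)(2h-2)+(4g-4),$$
which equals $2g^2-5g+4gh-4h+4$. $\square$

This is exactly the bound (2). So every such sum with $\pi_1(M)\cong G$ is a minimizer.

**First attempts.** Taking $E=F\times\Sigma_h$ gives one minimizer. To get more, one wants to twist the bundle. Twist by a Dehn twist along a nonseparating curve $a_2$: let the monodromy around a loop $\gamma$ be the $\beta_0(\gamma)$-th power of the twist, for a primitive $\beta_0\in H^1(\Sigma_h)$. The twist acts on $H$ by $b_2\mapsto b_2\pm a_2$ and fixes the other basis elements. By Lemma 4, $H_1(M)\cong H/\langle a_2\rangle\oplus\mathbb Z^{2h}$, of rank $2g+2h-1$. So the group is no longer $G$.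

The group survives if the monodromy acts trivially on $H$. But then $\pi_1$ and $\chi$ do not remember the monodromy at all, and we will see that $\sigma$ and $Q$ do not either. So there are two tasks: to choose a good monodromy that acts trivially on $H$, and to find an invariant that detects it.

## Twisting along two homologous curves

Twist along one curve and twist back along a disjoint curve in the same homology class. The two effects on $H$ cancel.

**Step 1: the diffeomorphism $\varphi$.** This fixes the monodromy in coordinates good for computing. Let $C,C'\subset F$ be disjoint nonseparating curves that together cut $F$ into two pieces, with disjoint closed annular neighbourhoods $N,N'$, so that $F=P\cup N\cup N'\cup P'$. Here $P$ has genus $1$, $P'$ has genus $g-2\ge1$, and each has two boundary circles. Use coordinates $(\theta,t)\in\mathbb R/\mathbb Z\times[0,1]$ on $N$ and $(\theta',t)$ on $N'$, with $t=0$ on the $P'$ side and $t=1$ on the $P$ side of both, and with $\theta,\theta'$ oriented so that $C$ and $C'$ are homologous. Let $\lambda:[0,1]\to[0,1]$ be smooth, $0$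 near $0$ and $1$ near $1$. Define
$$\varphi=\mathrm{id}\ \text{ on }P\cup P',\qquad \varphi(\theta,t)=(\theta+\lambda(t),t)\ \text{ on }N,\qquad\text{likewise with }\theta'\text{ on }N'.$$
This is smooth, since $\varphi$ is the identity near the ends of $N,N'$, and it preserves orientation, being a shear. As $\partial P$ is $C$ minus $C'$ (up to overall sign) and $t$ points into $P$ on both annuli, $(\theta,t)$ and $(\theta',t)$ have opposite orientations in $F$; so $\varphi$ twists in opposite senses along $C$ and $C'$. Fix $p_0\in\mathrm{int}\,P'$.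

If $g$ were $2$, then $P'$ would be an annulus, and $N\cup P'\cup N'$ would be one annulus carrying two opposite twists, which cancel up to isotopy. So this construction gives nothing there.

**Step 2: adapted curves and forms.** We want closed 1-forms with the smallest possible supports on $P$ and on $N,N'$. Choose a symplectic basis of curves: $a_1,b_1\subset\mathrm{int}\,P$; $a_2=C$; $b_2$ crossing each of $N,N'$ once along the ray $\theta=0$, resp. $\theta'=0$, and disjoint from all other curves except $a_2$ (possible because $P\setminus(a_1\cup b_1)$ and the corresponding complement in $P'$ are connected); and $a_j,b_j\subset\mathrm{int}\,P'$ for $j\ge3$. Choose closed 1-forms $\alpha_i,\beta_i$ on $F$ with $\int_{a_i}\alpha_j=\delta_{ij}=\int_{b_i}\beta_j$ and other periods $0$. Take $\alpha_i$ supported near $b_i$ and $\beta_i$ supported near $a_i$, except that $\beta_2$ is supported near a parallel copy of $C$ in $\mathrm{int}\,P'$, disjoint from the $a_j,b_j$ with $j\ge3$. Arrange that: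

* $\alpha_1,\beta_1$ are supported in $\mathrm{int}\,P$, disjointly from $\mathrm{supp}\,\alpha_2$;
* $\beta_2$ and $\alpha_j,\beta_j$ $(j\ge3)$ are supported in $\mathrm{int}\,P'$;
* $\alpha_2=\rho(\theta)\,d\theta$ on $N$ and $\rho(\theta')\,d\theta'$ on $N'$, where $\rho:\mathbb R/\mathbb Z\to\mathbb R$ is supported near $0$ and $\int\rho=1$.

The last item is consistent: $\alpha_2$ is a bump form $\rho(r)\,dr$ in a coordinate $r$ normal to $b_2$, and $b_2$ has the same intersection number with the homologous curves $C,C'$, so $r$ can be taken equal to $\theta$ on $N$ and to $\theta'$ on $N'$ with the same sign.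

Put $\omega=\sum_i(\alpha_i\otimes a_i+\beta_i\otimes b_i)$, an $H_{\mathbb R}$-valued closed form. Then $\int_\gamma\omega=[\gamma]$ for every loop $\gamma$, by checking on basis curves.

**Step 3: how $\varphi^k$ moves $\omega$.** This formula is what makes everything computable. On $N$ only $\alpha_2$ survives, so $\omega=\rho(\theta)\,d\theta\otimes a_2$; likewise on $N'$. Let $\hat\rho:\mathbb R\to\mathbb R$ satisfy $\hat\rho'=\rho$, so $\hat\rho(\theta+1)=\hat\rho(\theta)+1$. For $k\ge0$,
$$(\varphi^k)^*\omega-\omega=d\delta_k,\qquad \delta_k=\begin{cases}0&\text{on }P',\\ \big(\hat\rho(\theta+k\lambda(t))-\hat\rho(\theta)\big)a_2&\text{on }N\ (\text{with }\theta'\text{ on }N'),\\ k\,a_2&\text{on }P.\end{cases}\tag{5}$$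
On $P$ and $P'$ both sides vanish, because $\varphi^k=\mathrm{id}$ there and $\delta_k$ is constant. On $N$, $(\varphi^k)^*(\rho(\theta)\,d\theta)=d\big(\hat\rho(\theta+k\lambda(t))\big)$. The middle expression is well defined on $\mathbb R/\mathbb Z\times[0,1]$; it is $0$ for $t$ near $0$ and $ka_2$ for $t$ near $1$. So $\delta_k:F\to H_{\mathbb R}$ is globally defined and smooth; here it matters that both annuli give the same constant $ka_2$ on $P$. Integrating (5) over loops shows that $\varphi^k$ acts trivially on $H$.

## The manifolds $M_k$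

**Step 1: the bundle $E_k$.** We spread $\varphi^k$ over $\Sigma_h$. Let $Y_k=F\times[0,1]/(p,1)\sim(\varphi^k(p),0)$, a bundle over $S^1=\mathbb R/\mathbb Z$ with coordinate $\varsigma$. Fix a closed disc $D\subset\Sigma_h$ and a smooth map $c:\Sigma_h\to S^1$, constant on $D$, representing a primitive class $\beta_0=c^*[d\varsigma]\in H^1(\Sigma_h)$. (Take a closed 1-form in a primitive integral class that vanishes on $D$, and integrate it modulo $\mathbb Z$.) Let $E_k=c^*Y_k\to\Sigma_h$, with projection $\mathrm{pr}$; it is trivial over $D$. Since $\varphi=\mathrm{id}$ on $P'$, $E_k$ contains the product $P'\times\Sigma_h$, so each point of $\mathrm{int}\,P'$ gives a constant section. We use the one through $p_0$. By Step 3 of the previous section, $\pi_1(\Sigma_h)$ acts trivially on $H$, so by Chern–Hirzebruch–Serre (the monodromy acts trivially on $H^*(F;\mathbb R)$) $\sigma(E_k)=\sigma(F)\sigma(\Sigma_h)=0$.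

**Step 2: the sum.** Let $M_k=X_1\#_{\tilde F=F}E_k$ as above. By Moser's theorem a symplectic identification $\tilde F\cong F$ exists, and Hamiltonian diffeomorphisms act transitively on points, so we choose it so that the point $e\cap\tilde F$ goes to $p_0$. By Lemma 4, with trivial action,
$$\pi_1(M_k)=\pi_1(E_k)/[\pi_1F,\pi_1F]=H\times\pi_1(\Sigma_h)\cong G, \tag{6}$$
where the splitting is given by the section at $p_0$. Also by Lemma 4, $\chi(M_k)=2g^2-5g+4gh-4h+4$, so by (2) **each $M_k$ minimizes $\chi$ on $\mathfrak M(G)$**, and the minimum is as stated in Theorem 1.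

**Step 3: rank and signature of the form.** By Novikov additivity $\sigma(M_k)=\sigma(X_1)+\sigma(E_k)=-g$. Since $M_k$ gives equality in (2), $b_2(M_k)=n+1>g$. So $b^\pm(M_k)=(n+1\mp g)/2>0$, and the form is indefinite.

**Step 4: the form is odd.** We need a class of odd square, and we build it from $e$. Let $q_0=e\cap\tilde F$. Near $q_0$ take $\nu\tilde F$ of the form $W\times D'$, with $W\subset\tilde F$ a disc around $q_0$ and $e\cap\nu\tilde F=\{q_0\}\times D'$. The normal bundle of $e$ has Euler number $-1$. Let $e'$ be the push-off of $e$ along a small section of it, transverse to zero, that is constant and nonzero on $\{q_0\}\times D'$. Then $e'\cap\nu\tilde F=\{q_0'\}\times D'$ with $q_0'\neq q_0$ near $q_0$, and $e,e'$ meet only outside $\nu\tilde F$, with total sign $-1$. Let $p_0'\in\mathrm{int}\,P'$ correspond to $q_0'$.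

The gluing takes the circle over $q_0$ to the circle over $p_0$, reversing its orientation. So $e\setminus\nu\tilde F$ and the constant section at $p_0$ over $\Sigma_h\setminus\mathrm{int}\,D$ fit together to a closed oriented surface $S\subset M_k$. Likewise $e'$ and the constant section at $p_0'$ give $S'$. Shrinking the section of the normal bundle to $0$, and moving $p_0'$ to $p_0$ correspondingly, gives a homotopy from $S'$ to $S$, so they are homologous. The two constant sections are disjoint, so $[S]^2=S\cdot S'=e\cdot e'=-1$. Hence $Q_{M_k}$ is odd. An odd indefinite unimodular form is determined by rank and signature, so **$Q_{M_k}\cong Q_{M_l}$ for all $k,l$**.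

It remains to tell the $M_k$ apart.

## Fourfold products of degree-one classes

Let $M$ be a closed oriented 4-manifold with $\pi_1(M)\cong G$. Its classifying map $M\to BG=T^{2g}\times\Sigma_h$ pushes $[M]$ into $H_4(G)$; this image records all products $\langle x_1x_2x_3x_4,[M]\rangle$ with $x_i\in H^1(M)$. It is a natural place to look, since $M$ has the same $\chi,\sigma,Q$ for every $k$. But it is defined only up to automorphisms of $G$, and we must extract something that survives them.

**Step 1: the intrinsic pieces.** This replaces the product decomposition of $G$ by data that every isomorphism respects. As $h\ge2$, $\pi_1(\Sigma_h)$ is centreless, so $Z(G)=\mathbb Z^{2g}$ and $G/Z(G)\cong\pi_1(\Sigma_h)$. Let $B\subset H^1(M)$ be the image of $H^1(G/Z(G))$; let $A=H^1(M)/B\cong\mathrm{Hom}(Z(G),\mathbb Z)$; and let $s\in H^2(M)$ be the image of a generator of $H^2(G/Z(G))=\mathbb Z$, well defined up to sign. For $b,b'\in B$ write $bb'=(b\cdot b')s$, using the cup product of $G/Z(G)$. Triple products of elements of $B$, and products of $s$ with elements of $B$, vanish, since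 $H^3(\Sigma_h)=0$.

Put $\Theta_M(x,y)=\langle sxy,[M]\rangle$. As $sB=0$, it depends only on $x,y$ modulo $B$; so $\Theta_M\in\Lambda^2A^*$. For $M=T^2\times\Sigma_h$ (so $g=1$), $A$ is $H^1(T^2)$ and $\Theta_M$ is, up to sign, the intersection pairing of $T^2$.

**Step 2: the natural attempt, and its failure.** The goal is to use products $bxyz$ with one factor from $B$. Such a product needs $x,y,z\in H^1(M)$, while only $A$ is a dual of the centre. Choose a splitting $A\to H^1(M)$, $x\mapsto\tilde x$, and put
$$\tau_b(x,y,z)=\langle b\,\tilde x\tilde y\tilde z,[M]\rangle,\qquad \tau_b\in\Lambda^3A^*.$$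
Replace $\tilde x$ by $\tilde x+\psi(x)$ with $\psi:A\to B$ a homomorphism. Terms with two or more $\psi$'s contain three factors from $B$ and vanish. In the terms with one $\psi$, move $\psi$ next to $b$; for instance $b\,\tilde x\,\psi(y)\,\tilde z=b\,\psi(y)\,\tilde z\,\tilde x=(b\cdot\psi(y))\,s\tilde z\tilde x$. So $\tau_b(x,y,z)$ changes by
$$(b\cdot\psi(x))\Theta_M(y,z)+(b\cdot\psi(y))\Theta_M(z,x)+(b\cdot\psi(z))\Theta_M(x,y), \tag{7}$$
that is, $\tau_b$ changes by $\ell_b\wedge\Theta_M$ with $\ell_b=b\cdot\psi(\cdot)\in A^*$.

This is a real obstacle. The automorphisms $(z,\gamma)\mapsto(z+\epsilon(\gamma),\gamma)$ of $G$, for homomorphisms $\epsilon:\pi_1(\Sigma_h)\to\mathbb Z^{2g}$, act on $H^1$ exactly by such $\psi$, so no splitting is preferred. And the ambiguity can hide what we want. Suppose $A^*=H$, $\Theta_M=\sum_ia_i\wedge b_i$, and $\tau=0$ for one splitting. Fix $\beta_0\in B$ and take $\psi(x)=k\,x(a_2)\,\beta_0$. Then $\ell_b=k(b\cdot\beta_0)\,a_2$, and in the new splitting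
$$\tau_b=k\,(b\cdot\beta_0)\sum_{i\ne2}a_2\wedge a_i\wedge b_i .$$
For $g=2$ this is $k(b\cdot\beta_0)\,a_2\wedge a_1\wedge b_1$. In the next section this expression turns out to be $\pm\tau_b$ for $M_k$; so for $g=2$ it would be invisible. Indeed for $g=2$ the four elements $a_1\wedge\Theta_M,\ b_1\wedge\Theta_M,\ a_2\wedge\Theta_M,\ b_2\wedge\Theta_M$ form a basis of $\Lambda^3H$. For $g\ge3$, however, the ambiguity always changes the coefficients of $a_2\wedge a_1\wedge b_1$ and $a_2\wedge a_3\wedge b_3$ by the same amount. So we divide by the ambiguity, and later compare these two coefficients.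

**Step 3: the invariant.** This step makes the quotient precise. By (7),
$$T_M:B\to\Lambda^3A^*/(A^*\wedge\Theta_M),\qquad b\mapsto[\tau_b]$$
is a homomorphism independent of the splitting.

**Lemma 5.** The set
$$\mathcal D(M)=\{d\ge1:\ T_M\in d\cdot\mathrm{Hom}(B,\Lambda^3A^*/(A^*\wedge\Theta_M))\}$$
is a homotopy invariant of $M$, regardless of orientations.

*Proof.* A homotopy equivalence $M\to M'$ has degree $\pm1$ and induces an isomorphism of fundamental groups, which maps centre to centre. So pullback identifies the groups $B$ and $A$ of $M'$ with those of $M$, and $s$, $[M]$ correspond up to sign. Hence $\Theta$ corresponds up to sign, which does not affect the subgroup $A^*\wedge\Theta$. Using the pulled-back splitting, $\tau_b$ corresponds up to a sign independent of $b$. So $T_M$ is identified with $\pm T_{M'}$, and divisibility by $d$ is unaffected by the sign. $\square$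

## Computing $T_{M_k}$ with a map to a torus

We need explicit forms for the classes in $B$ and for lifts $\tilde x$ of $x\in A$. The first come from a map $M_k\to\Sigma_h$, the second from a map $E_k\to H_{\mathbb R}/H$.

**Step 1: the map $q:M_k\to\Sigma_h$.** This realizes $G\to G/Z(G)$ geometrically, with $X_1$ sent to a small disc. Let $D_1$ be an open disc slightly larger than $D$, identified with an open ball in $\mathbb R^2$. On $E_k\setminus\nu F$ let $q=\mathrm{pr}$. Extend $q$ smoothly to a collar in $X_1\setminus\nu\tilde F$ with values in $D_1$, then multiply by a cutoff function that is $1$ near $\partial\nu\tilde F$ and vanishes at the far end of the collar; put $q=0\in D_1$ on the rest. So $q$ is smooth and $q(X_1\setminus\nu\tilde F)\subset D_1$.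

In the proof of Lemma 4, $\pi_1(E_k\setminus\nu F)\to\pi_1(M_k)$ is onto. So in terms of (6), $q$ induces the projection $G\to\pi_1(\Sigma_h)=G/Z(G)$, where $Z(G)=H$ is the image of $\pi_1(F)$. Hence $B=q^*H^1(\Sigma_h)$, $s=\pm q^*[\Sigma_h]^*$ with $[\Sigma_h]^*$ the generator of $H^2(\Sigma_h)$, $A=\mathrm{Hom}(H,\mathbb Z)=H^1(F)$, and $A^*=H$.

**Step 2: the map $f:E_k\to J$.** This realizes the projection to $H$. Let $J=H_{\mathbb R}/H$ and $u:F\to J$, $u(p)=\int_{p_0}^p\omega$; it is well defined since the periods of $\omega$ lie in $H$. By (5), $u\circ\varphi^k-u-\delta_k$ is constant in $J$. At $p_0$ it vanishes, because $\varphi^k(p_0)=p_0$ and $\delta_k(p_0)=0$. So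
$$u(\varphi^k(p))=u(p)+\delta_k(p)\quad\text{in }J. \tag{8}$$
Define $U:Y_k\to J$ by $U(p,\varsigma)=u(p)+\lambda(\varsigma)\delta_k(p)$. By (8), $U(p,\varsigma)=u(\varphi^k(p))$ for $\varsigma$ near $1$, while $U(p,\varsigma)=u(p)$ for $\varsigma$ near $0$; so $U$ respects the gluing $(p,1)\sim(\varphi^k(p),0)$ and is smooth. Let $f:E_k\to Y_k\xrightarrow{U}J$.

In words: going once around the circle, $U$ drags $u(P)$ around the loop $k a_2$ of $J$ and leaves $u(P')$ fixed. Since $P$ carries $a_1\wedge b_1$, we expect the swept-out 3-cycle $k\,a_2\wedge a_1\wedge b_1$. Steps 4 and 5 confirm this.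

On each fibre $f$ is $u+\lambda(\varsigma)\delta_k$, which is homotopic to $u$; so $f_*$ is the abelianization on $\pi_1(F)$. On the section at $p_0$, $f$ is constant. For $x\in A$ let $\xi$ be the corresponding constant 1-form on $J$, and let $\tilde x\in\mathrm{Hom}(G,\mathbb Z)=H^1(M_k)$ equal $x$ on $H$ and $0$ on $\pi_1(\Sigma_h)$ in (6). This $x\mapsto\tilde x$ is a splitting. On $\pi_1(E_k)$ the homomorphisms given by $\tilde x$ and by $f^*\xi$ agree, since they agree on $\pi_1(F)$ and on the section. So the restriction of $\tilde x$ to $E_k\setminus\nu F$ is $[f^*\xi]$. Let $x,y,z\in A$ correspond to $\xi,\eta,\zeta$.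

**Step 3: $\Theta_{M_k}$.** We need it to know the target of $T_{M_k}$. Represent $s$, up to sign, by $q^*\mu$, where $\mu$ is a 2-form of integral $1$ supported near a point outside $\overline{D_1}$. Then $q^*\mu$ has compact support in the interior of $E_k\setminus\nu F$. Take closed forms on $M_k$ representing $\tilde x,\tilde y$. On $E_k\setminus\nu F$ they differ from $f^*\xi,f^*\eta$ by exact forms, and by Stokes these do not contribute to integrals against the closed, compactly supported form $q^*\mu$. So
$$\Theta_{M_k}(x,y)=\pm\int_{E_k}\mathrm{pr}^*\mu\wedge f^*(\xi\eta)=\pm\int_Fu^*(\xi\eta),$$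
since the fibre integral of the closed form $f^*(\xi\eta)$ is a constant function and $f$ is homotopic to $u$ on each fibre. Now $u^*\xi=\xi(\omega)$ is a closed form whose period over $\gamma$ is $x([\gamma])$, so
$$\int_Fu^*(\xi\eta)=\pm\sum_i\big(x(a_i)y(b_i)-x(b_i)y(a_i)\big).$$
Thus $\Theta_{M_k}=\pm\Theta$ with $\Theta=\sum_ia_i\wedge b_i\in\Lambda^2H$.

**Step 4: reduction of $\tau_b$ to an integral over $Y_k$.** This isolates the dependence on $b$. Let $b=q^*\bar b$, where $\bar b\in H^1(\Sigma_h)$ is represented by a closed 1-form, also denoted $\bar b$, that vanishes on a neighbourhood of $\overline{D_1}$. Then $q^*\bar b$ has compact support in the interior of $E_k\setminus\nu F$, and by Stokes as before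
$$\tau_b(x,y,z)=\int_{E_k}\mathrm{pr}^*\bar b\wedge f^*(\xi\eta\zeta).$$
The form $f^*(\xi\eta\zeta)$ is the pullback of $U^*(\xi\eta\zeta)$ under $E_k=c^*Y_k\to Y_k$. By naturality of integration along the fibre, its fibre integral is $c^*\kappa$, where $\kappa$ is a 1-form on $S^1$ with $\int_{S^1}\kappa=\pm m_k(x,y,z)$ and
$$m_k(x,y,z)=\int_{Y_k}U^*(\xi\eta\zeta).$$
Then $[c^*\kappa]=\pm m_k(x,y,z)\,\beta_0$, and hence
$$\tau_b(x,y,z)=\pm(\bar b\cdot\beta_0)\,m_k(x,y,z), \tag{9}$$
with a sign not depending on $b,x,y,z$.

**Step 5: the integral $m_k$.** Here the choice of supports pays off. On $F\times[0,1]$,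
$$U^*\xi=\xi(\omega)+\lambda(\varsigma)\,d(\xi(\delta_k))+\lambda'(\varsigma)\,\xi(\delta_k)\,d\varsigma .$$

* On $P'\times[0,1]$: $\delta_k=0$, so $U^*(\xi\eta\zeta)$ is a 3-form pulled back from a surface, hence $0$.
* On $N\times[0,1]$ and $N'\times[0,1]$: $\omega$ and $\delta_k$ take values in $\mathbb Ra_2$, so $U^*\xi,U^*\eta,U^*\zeta$ are constant multiples of one 1-form, and their product is $0$.
* On $P\times[0,1]$: $\delta_k=ka_2$ is constant, so $U^*\xi=\xi(\omega)+k\lambda'\,\xi(a_2)\,d\varsigma$. In the product of three such forms only terms with exactly one $d\varsigma$ survive: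
$$k\lambda'\,d\varsigma\wedge\big[\xi(a_2)\,\eta(\omega)\zeta(\omega)+\eta(a_2)\,\zeta(\omega)\xi(\omega)+\zeta(a_2)\,\xi(\omega)\eta(\omega)\big].$$

Since $\int_0^1\lambda'=1$, up to a global sign $m_k(x,y,z)$ equals
$$k\big[\xi(a_2)\Omega(\eta,\zeta)+\eta(a_2)\Omega(\zeta,\xi)+\zeta(a_2)\Omega(\xi,\eta)\big],\qquad \Omega(\eta,\zeta)=\int_P\eta(\omega)\wedge\zeta(\omega).$$
On $P$ we have $\omega=\alpha_1a_1+\beta_1b_1+\alpha_2a_2$, and $\alpha_2\wedge\alpha_1=\alpha_2\wedge\beta_1=0$ because of disjoint supports. So
$$\Omega(\eta,\zeta)=\big(\eta(a_1)\zeta(b_1)-\eta(b_1)\zeta(a_1)\big)\int_P\alpha_1\wedge\beta_1,\qquad \int_P\alpha_1\wedge\beta_1=\int_F\alpha_1\wedge\beta_1=\pm1,$$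
that is, $\Omega=\pm a_1\wedge b_1$. Therefore $m_k=\pm k\,a_2\wedge a_1\wedge b_1\in\Lambda^3H$, and with (9)
$$T_{M_k}(q^*\bar b)=\pm k\,(\bar b\cdot\beta_0)\,[a_2\wedge a_1\wedge b_1]\in\Lambda^3H/(H\wedge\Theta), \tag{10}$$
with a sign independent of $\bar b$.

## Reading off $k$ from the divisors

**Step 1: divisors of $k$ occur.** This gives one inclusion. By (10), $T_{M_k}$ is $k$ times the homomorphism $q^*\bar b\mapsto\pm(\bar b\cdot\beta_0)[a_2\wedge a_1\wedge b_1]$. So for $k\ge1$ every positive divisor of $k$ lies in $\mathcal D(M_k)$. For $k=0$, $T_{M_0}=0$ and $\mathcal D(M_0)=\{1,2,3,\dots\}$.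

**Step 2: nothing else occurs for $k\ge1$.** We must show that $[a_2\wedge a_1\wedge b_1]$ is not made more divisible, or zero, by the quotient. Let $\ell:\Lambda^3H\to\mathbb Z$ be
$$\ell=(\text{coefficient of }a_2\wedge a_1\wedge b_1)-(\text{coefficient of }a_2\wedge a_3\wedge b_3);$$
this is where $g\ge3$ is used. For $w\in H$, $w\wedge\Theta=\sum_iw\wedge a_i\wedge b_i$. The only contribution to $a_2\wedge a_1\wedge b_1$ comes from $i=1$ and the $a_2$-part of $w$; the only contribution to $a_2\wedge a_3\wedge b_3$ comes from $i=3$ and the same $a_2$-part. So both coefficients equal the $a_2$-coefficient of $w$, and $\ell(w\wedge\Theta)=0$. Hence $\ell$ descends to $\Lambda^3H/(H\wedge\Theta)$, while $\ell(a_2\wedge a_1\wedge b_1)=1$.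

As $\beta_0$ is primitive and the intersection pairing of $\Sigma_h$ is unimodular, there is $\bar b$ with $\bar b\cdot\beta_0=1$. If $d\in\mathcal D(M_k)$, then $T_{M_k}(q^*\bar b)$ is $d$ times an element of the quotient, so $d$ divides $\ell(T_{M_k}(q^*\bar b))=\pm k$.

**Step 3: end of the proof of Theorem 1.** It remains to compare the sets. For $k\ge1$, $\mathcal D(M_k)$ is exactly the set of positive divisors of $k$, with largest element $k$, whereas $\mathcal D(M_0)$ is infinite. So the sets $\mathcal D(M_0),\mathcal D(M_1),\mathcal D(M_2),\dots$ are pairwise different, and by Lemma 5 the manifolds $M_0,M_1,M_2,\dots$ are pairwise not homotopy equivalent, and in particular pairwise not diffeomorphic, whatever the orientations. All of them minimize $\chi$ on $\mathfrak M(G)$, have signature $-g$, and have isomorphic odd indefinite intersection forms. This proves Theorem 1 and disproves the statement in question. $\blacksquare$
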